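# Subquotients of $L^p$-spaces can give a larger norm on $\ell^1(F_2)$

## 1. The two-element group and the element $\delta_0+i\delta_1$

Let $G=\{0,1\}$ be the group with two elements and $p\ge 2$. To let $G$ act by isometries on a Banach space $E$ is to choose a linear isometry $U$ of $E$ with $U^2=I$. The element $f=\delta_0+i\delta_1$ of $\ell^1(G)$ then acts as the operator $I+iU$. How large can $\|I+iU\|$ be?

If $E$ may be any Banach space, the answer is $2$: on $\mathbb C^2$ with the $\ell^1$-norm and the swap $U(x,y)=(y,x)$, the unit vector $(1,0)$ goes to $(1,i)$, which has norm $2$. Now allow only $E=L^p(X)$. For $a,b\in\mathbb C$ the power-mean inequality and the parallelogram law give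
$$\tfrac12\big(|a+b|^p+|a-b|^p\big)\ \ge\ \Big(\tfrac12\big(|a+b|^2+|a-b|^2\big)\Big)^{p/2}=(|a|^2+|b|^2)^{p/2}\ \ge\ |a|^p+|b|^p. \tag{1}$$
Put $a+b$ and $a-b$ in place of $a$ and $b$ in the outer inequality, and integrate. For $g,h\in L^p(X)$ we obtain
$$\|g+h\|^p+\|g-h\|^p\le 2^{p-1}\big(\|g\|^p+\|h\|^p\big). \tag{2}$$
Use this with $g=\xi$, $h=iU\xi$. Since $iU(\xi-iU\xi)=\xi+iU\xi$ and $iU$ is an isometry, the two terms on the left are equal, so $2\|\xi+iU\xi\|^p\le 2^p\|\xi\|^p$, that is, $\|I+iU\|\le 2^{1-1/p}$. The bound is attained for the swap on $\ell^p_2$: the vector $(1,-i)$, of norm $2^{1/p}$, goes to $(2,0)$.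

Which spaces besides $L^p(X)$ obey the same bound? The argument used only (2). That inequality passes to subspaces. It also passes to quotients: given $g,h$ in a quotient space, choose lifts $\tilde g,\tilde h$ of norm at most $(1+\varepsilon)\|g\|$ and $(1+\varepsilon)\|h\|$, apply (2) to the lifts, use $\|g\pm h\|\le\|\tilde g\pm\tilde h\|$, and let $\varepsilon\to0$. So on every quotient of a subspace of an $L^p$-space we still have $\|I+iU\|\le2^{1-1/p}$. Passing from $L^p$-spaces to their subquotients has not made the norm of $\delta_0+i\delta_1$ any larger.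

Is this always so? For a given group $G$ and a given $f$, is the supremum of the norms of $f$ over isometric actions on $L^p$-spaces the same as over isometric actions on subquotients of $L^p$-spaces? A subquotient carries an action of $G$, but nothing says that the action comes from the big $L^p$-space. That is where the problem lies.

## 2. Four classes of spaces, four completions, and the theorems

Scalars are complex, $p'=p/(p-1)$, pairings are bilinear and adjoints are Banach space adjoints. Two functions are disjoint if their product is $0$ almost everywhere.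

**Definition (classes).** For $p\in[1,\infty)$ let $\mathcal L^p$ be the class of $L^p$-spaces $L^p(X,\mu)$; $\mathcal{SL}^p$ the closed subspaces of spaces in $\mathcal L^p$; $\mathcal{QL}^p$ the quotients of spaces in $\mathcal L^p$ by closed subspaces; $\mathcal{QSL}^p$ the quotients of spaces in $\mathcal{SL}^p$ by closed subspaces.

For example, $\ell^2\in\mathcal{SL}^p$ for every $p\in[1,\infty)$: if $g_1,g_2,\dots$ are independent standard complex Gaussian variables on $[0,1]$, then $\sum a_kg_k$ has the law of $(\sum|a_k|^2)^{1/2}g_1$, so $a\mapsto\|g_1\|_p^{-1}\sum a_kg_k$ is an isometry from finitely supported sequences in $\ell^2$ into $L^p[0,1]$, and it extends to $\ell^2$. A subspace of a quotient of an $L^p$-space $L$ is again in $\mathcal{QSL}^p$: if $q\colon L\to L/N$ is the quotient map and $S\subseteq L/N$ is a closed subspace, then $S=q^{-1}(S)/N$.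

**Definition (representations and norms).** A representation of a locally compact group $G$ on $E$ is a homomorphism $\rho\colon G\to\mathrm{Isom}(E)$ that is continuous for the strong operator topology. Its integrated form is $\pi_\rho(f)\xi=\int_Gf(s)\rho(s)\xi\,ds$ for $f\in L^1(G)$. For a class $\mathcal E$,
$$\|f\|_{\mathcal E}=\sup\{\|\pi_\rho(f)\|:\rho\text{ a representation of }G\text{ on some }E\in\mathcal E\},$$
with a cardinality restriction on $E$ that makes this a supremum over a set and is large enough not to affect any supremum. The universal completion of $L^1(G)$ with respect to $\mathcal E$ is its completion in this norm, after quotienting by the kernel if needed.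

The universal completions for $\mathcal L^p,\mathcal{SL}^p,\mathcal{QL}^p,\mathcal{QSL}^p$ are denoted $F^p(G)$, $F^p_{\rm S}(G)$, $F^p_{\rm Q}(G)$, $F^p_{\rm QS}(G)$. For discrete $G$ we have $\pi_\rho(f)=\sum_gf(g)\rho(g)$. In Section 1 we found that $\delta_0+i\delta_1$ has norm $2^{1-1/p}$ in both $F^p(\mathbb Z/2)$ and $F^p_{\rm QS}(\mathbb Z/2)$, for $p\ge2$.

Since $\mathcal L^p\subseteq\mathcal{QSL}^p$, we have $\|f\|_{\mathcal L^p}\le\|f\|_{\mathcal{QSL}^p}$, and the identity of $L^1(G)$ extends to a contractive homomorphism $F^p_{\rm QS}(G)\to F^p(G)$, the canonical map. It is isometric if and only if the two norms agree on $L^1(G)$. The canonical maps $F^p_{\rm S}(G)\to F^p(G)$ and $F^p_{\rm Q}(G)\to F^p(G)$ arise in the same way.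

Two exponents can be done at once for discrete $G$. If $p=2$, all four classes consist of Hilbert spaces, and a Hilbert space is an $L^2$-space, so the norms agree. If $p=1$, let $G$ act on $\ell^1(G)$ by left translation: $\pi(f)\delta_e=f$, so $\|f\|_{\mathcal L^1}\ge\|f\|_1$, while $\|\pi_\rho(f)\|\le\|f\|_1$ for every $\rho$. So again the norms agree.

The general background consists of three known facts, which the question rests on and which we do not use in the proofs.

1. If $p\notin\{4,6,8,\ldots\}$, the canonical map $F^p_{\rm S}(G)\to F^p(G)$ is an isometric isomorphism.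
2. If $p\notin\{\frac43,\frac65,\frac87,\ldots\}$, the canonical map $F^p_{\rm Q}(G)\to F^p(G)$ is an isometric isomorphism.
3. The canonical map $F^p_{\rm QS}(G)\to F^p(G)$ is an isometric isomorphism when $p\in\{1,2\}$, and also when $G$ is amenable, for every $p$.

So for $p\in[1,\infty)\setminus\{2n,\frac{2n}{2n-1}:n\ge2\}$ there are canonical isometric isomorphisms $F^p(G)\cong F^p_{\rm S}(G)\cong F^p_{\rm Q}(G)$. Eusebio Gardella and Hannes Thiel, in "Group algebras acting on $L^p$-spaces", arXiv:1408.6136 (2014), ask whether for such $p$ the canonical map $F^p_{\rm QS}(G)\to F^p(G)$ is also an isometric isomorphism. The answer is no.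

**Theorem 1.** Let $p\in(1,\frac43]\cup[4,\infty)$ and let $G$ be a discrete group containing a non-abelian free subgroup. Then there is $f\in\ell^1(G)$ with $\|f\|_{\mathcal{QSL}^p}>\|f\|_{\mathcal L^p}$. So $F^p_{\rm QS}(G)\to F^p(G)$ is not isometric.

In particular the question has a negative answer for $G=F_2$ and every $p\in(1,\frac43)\cup(4,\infty)$ outside $\{2n,\frac{2n}{2n-1}:n\ge2\}$, for instance $p=5$.

**Theorem 2.**
(a) If $p\in(1,\frac43]\cup[4,\infty)$ and the discrete group $G$ contains $\bigoplus_{\mathbb N}F_2$, then the two norms $\|\cdot\|_{\mathcal{QSL}^p}$ and $\|\cdot\|_{\mathcal L^p}$ on $\ell^1(G)$ are not equivalent. So $F^p_{\rm QS}(G)\to F^p(G)$ is not even a topological isomorphism.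
(b) For discrete $G\supseteq F_2$, the canonical maps $F^4_{\rm S}(G)\to F^4(G)$ and $F^{4/3}_{\rm Q}(G)\to F^{4/3}(G)$ are not isometric. For discrete $G\supseteq\bigoplus_{\mathbb N}F_2$ they are not topological isomorphisms. Thus $p=4$ and $p=\frac43$ cannot be removed from the exceptional sets in Facts 1 and 2.

The range $p\in(\frac43,4)\setminus\{2\}$, and non-amenable groups not covered by these theorems, are not settled here.

## 3. Translating orbits into $\ell^p(G;E)$: finite groups and the free group

The natural way to try to prove equality is to move every action into the translation action. Let $G$ be finite, $\rho$ a representation on $E\in\mathcal{QSL}^p$, and define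
$$J\colon E\to\ell^p(G;E),\qquad (Jx)(g)=\rho(g^{-1})x .$$
Then $\|Jx\|=|G|^{1/p}\|x\|$, and $(J\rho(h)x)(g)=\rho(g^{-1}h)x=(Jx)(h^{-1}g)$. So $J$ carries $\rho(h)$ to translation $\lambda(h)$ by $h$, and $\|\pi_\rho(f)\|\le\|\lambda(f)\otimes 1_E\|$ on $\ell^p(G;E)$. The inner action has disappeared, and what remains is an operator tensored with an identity. Now let $E=M/N$ with $N\subseteq M\subseteq L^p(X)$. On $\ell^p(G;L^p(X))=L^p(X;\ell^p(G))$ the operator $\lambda(f)\otimes1$ has norm $\|\lambda(f)\|$ by Fubini. Restriction to $\ell^p(G;M)$ does not increase the norm, and neither does passage to $\ell^p(G;M/N)$, since an element of the latter lifts to $\ell^p(G;M)$ with almost the same norm. Hence $\|f\|_{\mathcal{QSL}^p}=\|\lambda(f)\|_{\mathcal B(\ell^p(G))}=\|f\|_{\mathcal L^p}$ for every finite $G$.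

For infinite $G$ the function $Jx$ has constant norm $\|x\|$ and is not in $\ell^p(G;E)$. One cuts it down to a finite set $A\subseteq G$, putting $J_Ax=1_AJx$. Then $\|J_Ax\|=|A|^{1/p}\|x\|$, and
$$J_A\rho(h)x-\lambda(h)J_Ax=(1_A-1_{hA})\,\lambda(h)Jx$$
has norm $|A\,\triangle\, hA|^{1/p}\|x\|$. The method works if for each finite set of $h$ one finds $A$ with all ratios $|A\triangle hA|/|A|$ small. In $F_2=\langle a,b\rangle$ this is impossible already for $h\in\{a^{\pm1},b^{\pm1}\}$. Join $g$ to $hg$ for these four $h$. The result is the $4$-regular tree, in which a finite set $A$ spans at most $|A|-1$ edges, so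
$$\sum_h|hA\setminus A|\ \ge\ 4|A|-2(|A|-1)=2|A|+2 .$$
As $|A\triangle hA|=2|hA\setminus A|$, some $h$ has $|A\triangle hA|>|A|$: the relative error exceeds $1$, whatever $A$ is.

This kills a proof and does not yet give a counterexample. But it points to trees, and our counterexample will be a norm on functions on a tree. The norm will be invariant under all automorphisms. Its membership in $\mathcal{QSL}^p$, however, will be shown by a construction that depends on the choice of an end of the tree, so that automorphisms need not preserve the construction. For $p\ge4$ the work has two halves: Sections 4–6 show that this geometry cannot be copied equivariantly into an $L^p$-space, and Sections 7–9 turn that into an inequality of norms.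

## 4. Norming functionals, and disjointness seen by isometries

From here on $1<p<\infty$. We will compare vectors in different spaces through the numbers $\langle x,y^*\rangle$, where $y^*$ is the norming functional of $y$. The first lemma makes this legitimate.

**Lemma 3.** Let $E\in\mathcal{QSL}^p$. Then $E$ is reflexive, and $E$ and $E^*$ are strictly convex. Consequently each unit vector $x\in E$ has a unique norm-one functional $x^*$ with $\langle x,x^*\rangle=1$; $x$ is the only vector of norm $\le1$ at which $x^*$ takes the value $1$; and $(Ux)^*=x^*\circ U^{-1}$ for every surjective linear isometry $U$ from $E$ onto itself.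

*Proof.* Write $E=M/N$ with $N\subseteq M\subseteq L=L^p(X)$. Reflexivity passes to closed subspaces and quotients. A coset of $N$ in $M$ is convex and weakly closed, so it contains an element of minimal norm: every vector of $E$ has a lift of the same norm. If $x,y\in E$ are unit vectors with $\|x+y\|=2$, take unit lifts $\tilde x,\tilde y$. Then $\|\tilde x+\tilde y\|\ge2$, so $\tilde x=\tilde y$ by strict convexity of $L^p(X)$, and $x=y$. Next, $M^*=L^*/M^\perp$ and $E^*=N^\perp/M^\perp$ with $M^\perp\subseteq N^\perp\subseteq L^{p'}(X)$, so $E^*\in\mathcal{QSL}^{p'}$ is strictly convex too.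

A norming functional exists by Hahn–Banach. If $\varphi,\psi$ both norm $x$, then $\|\varphi+\psi\|\ge2$, so $\varphi=\psi$. If $\|y\|\le1$ and $\langle y,x^*\rangle=1$, then $\|y\|=1$ and $\|x+y\|\ge2$, so $y=x$. Finally $x^*\circ U^{-1}$ has norm one and value $1$ at $Ux$. $\square$

"By strict convexity" will refer to this lemma. In $L^p(X)$ we have $u^*=|u|^{p-2}\bar u$ for unit vectors $u$; for instance $u=2^{-1/p}(1,1)$ in $\ell^p_2$ has $u^*=2^{-1/p'}(1,1)$.

The next lemma says that for $p>2$ isometries of $L^p(X)$ respect disjointness, and even respect the amount of mass that one function has on the support of another.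

**Lemma 4.** Let $p>2$. For $f,g\in L^p(X)$,
$$\|f+g\|^p+\|f-g\|^p\ge2\big(\|f\|^p+\|g\|^p\big), \tag{3}$$
with equality if and only if $f,g$ are disjoint. If $T$ is a surjective linear isometry of $L^p(X,\mu)$, then $T$ and $T^{-1}$ preserve disjointness, and
$$\int_{\{Tg\ne0\}}|Tf|^p\,d\mu=\int_{\{g\ne0\}}|f|^p\,d\mu . \tag{4}$$

*Proof.* Inequality (3) is the integral of (1). In (1) the last inequality is strict unless $ab=0$, because $p/2>1$; if $ab=0$ the outer terms are equal. This gives the equality case, and since equality in (3) is preserved by $T$ and $T^{-1}$, so is disjointness.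

For (4) write $f=f_1+f_2$ with $f_1=f1_{\{g\ne0\}}$. Since $f_2$ is disjoint from $g$, $Tf_2$ is disjoint from $Tg$. Put $h=1_{\{Tg=0\}}Tf_1$. It is disjoint from $Tg$, so $T^{-1}h$ is disjoint from $g$, hence from $f_1$, because $f_1$ vanishes where $g$ does. So $h$ is disjoint from $Tf_1$. But $h$ coincides with $Tf_1$ wherever $h\ne0$, so $h=0$. Thus $Tf_1$ lives on $\{Tg\ne0\}$, $Tf_2$ vanishes there, $1_{\{Tg\ne0\}}Tf=Tf_1$, and $\|Tf_1\|=\|f_1\|$ is (4). $\square$

If two vectors of a space in $\mathcal{QSL}^p$ merely look disjoint, in the sense that $\|\zeta\pm\zeta'\|^p=2$, then any copy of them in $L^p$ that also copies $\zeta\pm\zeta'$ is truly disjoint. Here "copy" means that the pairings $\langle x,y^*\rangle$ are reproduced.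

**Lemma 5.** Let $p>2$, let $O$ be a set of unit vectors in some $E\in\mathcal{QSL}^p$, and let $\hat u$ map $O$ into the unit sphere of $L^p(X)$ with $\langle\hat u(\eta),\hat u(\zeta)^*\rangle=\langle\eta,\zeta^*\rangle$ for all $\eta,\zeta\in O$. If $\eta,\eta',\zeta,\zeta'\in O$ satisfy $\eta=2^{-1/p}(\zeta+\zeta')$ and $\eta'=2^{-1/p}(\zeta-\zeta')$, then $\hat u(\zeta),\hat u(\zeta')$ are disjoint and $\hat u(\eta)=2^{-1/p}(\hat u(\zeta)+\hat u(\zeta'))$.

*Proof.* We are not told that $\hat u$ is linear, so we form the candidates for the halves from $\hat u(\eta)$ and $\hat u(\eta')$: let $A=\frac12(\hat u(\eta)+\hat u(\eta'))$ and $B=\frac12(\hat u(\eta)-\hat u(\eta'))$. Then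
$$\langle A,\hat u(\zeta)^*\rangle=\tfrac12\langle\eta+\eta',\zeta^*\rangle=2^{-1/p},\qquad\langle B,\hat u(\zeta')^*\rangle=\tfrac12\langle\eta-\eta',\zeta'^*\rangle=2^{-1/p},$$
so $\|A\|,\|B\|\ge2^{-1/p}$. By (3),
$$2=\|\hat u(\eta)\|^p+\|\hat u(\eta')\|^p=\|A+B\|^p+\|A-B\|^p\ge2(\|A\|^p+\|B\|^p)\ge2 .$$
Equality holds throughout, so $A,B$ are disjoint of norm $2^{-1/p}$. Now $2^{1/p}A$ is a unit vector at which $\hat u(\zeta)^*$ equals $1$, so $2^{1/p}A=\hat u(\zeta)$ by strict convexity; likewise $2^{1/p}B=\hat u(\zeta')$. Finally $\hat u(\eta)=A+B$. $\square$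

## 5. An automorphism-invariant norm built from an end of the tree

Fix $p\ge4$, $r=p/2\ge2$ and an integer $m\ge4^p$. Let $T$ be the $m$-regular tree with vertex set $V$ and distance $d$.

Choose an end of $T$. Concretely, choose an infinite ray without backtracking. From any vertex there is exactly one non-backtracking ray that eventually runs along it, and the first vertex on that ray is called the parent. So every vertex has one parent and $m-1$ children, and every edge joins a parent to a child. For $v\in V$ put
$$Z_v=\tfrac1{\sqrt2}\Big(\delta_v+\tfrac1{\sqrt{m-1}}\sum_{u\text{ child of }v}\delta_u\Big)\in\ell^2(V)_+ .$$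
Then $\|Z_v\|_2=1$. If $j\in\operatorname{supp}Z_v\cap\operatorname{supp}Z_w$, then $v,w\in\{j,\text{parent of }j\}$. Hence $\langle Z_v,Z_w\rangle=0$ when $d(v,w)\ge2$. If $w$ is a child of $v$, the supports meet only at $j=w$, and
$$\langle Z_v,Z_w\rangle=\tfrac1{\sqrt2\sqrt{m-1}}\cdot\tfrac1{\sqrt2}=\kappa:=\frac1{2\sqrt{m-1}} .$$
So $K(v,w)=\langle Z_v,Z_w\rangle$ depends only on $d(v,w)$, although the vectors $Z_v$ depend on the end.

It is worth seeing at once why this should be hard to imitate equivariantly. View $Z_v^2$ as a unit mass. A child $w$ of $v$ has mass $\frac12$ on the support of $Z_v$, whereas $v$ has only mass $\frac1{2(m-1)}$ on the support of $Z_w$. The overlap $\kappa$ is the geometric mean of these unequal numbers. Suppose instead that unit vectors $Z'_v\ge0$ in some $L^2(X)$ have the same inner products, and that $\mathrm{Aut}(T)$ acts on $X$ preserving the measure and permutes them, $\alpha Z'_v=Z'_{\alpha v}$. Let $\nu$ be the mass of $Z_v'$ on $\{Z'_w\ne0\}$ for adjacent $v,w$. An automorphism flipping the edge shows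 that $\nu$ is the same with $v,w$ exchanged, and transitivity makes it the same for all edges. The $m$ neighbors of $v$ have orthogonal, hence disjoint, $Z'$, so $m\nu\le1$. Cauchy–Schwarz on the common support gives $\kappa\le\nu^{1/2}\nu^{1/2}\le\frac1m$. But $\frac1{2\sqrt{m-1}}>\frac1m$ for $m\ge3$, because $m^2-4(m-1)=(m-2)^2>0$. So there is no such equivariant model. The proof in Section 6 is the $L^p$-version of this count.

For $x\in\ell^p(V)$ put
$$N(x)^p=\sum_{j\in V}\Big(\sum_{v}|x_v|^rZ_v(j)\Big)^2=\sum_{v,w}K(v,w)|x_v|^r|x_w|^r=\sum_v|x_v|^p+2\kappa\sum_{\{v,w\}\text{ edge}}|x_v|^r|x_w|^r . \tag{5}$$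
Since $p/r=2$, $N(x)$ is the norm of $\big((x_vZ_v(j)^{1/r})_v\big)_j$ in $\ell^p(V;\ell^r(V))$. So $N$ is a norm. From $2ab\le a^2+b^2$ and the fact that each vertex lies on $m$ edges,
$$\|x\|_p^p\le N(x)^p\le(1+\kappa m)\|x\|_p^p ,$$
so $E=(\ell^p(V),N)$ is a Banach space, isometric to a closed subspace of $\ell^p(V;\ell^r(V))$. By the last form of (5), $N$ is invariant under $\mathrm{Aut}(T)$, acting by $\alpha e_v=e_{\alpha v}$ on the coordinate vectors $e_v$, and under all coordinate sign changes. Reading off (5),
$$N(e_v)=1;\qquad N(e_v\pm e_w)=2^{1/p}\ \text{ if }d(v,w)=2;\qquad N(e_v+e_w)=c:=\Big(2+\tfrac1{\sqrt{m-1}}\Big)^{1/p}\ \text{ if }d(v,w)=1. \tag{6}$$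
Also $e_v^*(x)=x_v$, because $|x_v|\le\|x\|_p\le N(x)$.

**Lemma 6.** Let $W$ be a countable set, $E'$ a Banach space isometric to a closed subspace of $\ell^p(W;\ell^r(W))$, and $Y$ a $\sigma$-finite measure space. Then $L^p(Y;E')\in\mathcal{QSL}^p$. If $p=4$, then $L^4(Y;E')\in\mathcal{SL}^4$. In particular $E\in\mathcal{QSL}^p$ and $L^p(Y;E)\in\mathcal{QSL}^p$.

*Proof.* The point is that $\ell^r$ is a quotient of an $L^p$-space, and we get this by embedding $\ell^{r'}$ into $L^{p'}$. We have $p'<r'\le2$, since $2\le r<p$. Let $\theta_1,\theta_2,\dots$ be i.i.d. complex random variables on $[0,1]$ with $\mathbb E\exp(i\,\mathrm{Re}(\bar z\theta_k))=\exp(-|z|^{r'})$: these are isotropic $r'$-stable variables, Gaussian if $r'=2$. Since $p'<r'$ (or by Gaussianity) they have finite $p'$-th moment. For a finite sum,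
$$\mathbb E\exp\Big(i\,\mathrm{Re}\big(\bar z\textstyle\sum_ka_k\theta_k\big)\Big)=\prod_k\exp\big(-|\bar a_kz|^{r'}\big)=\exp\Big(-\textstyle\sum_k|a_k|^{r'}\,|z|^{r'}\Big),$$
so $\sum a_k\theta_k$ has the law of $(\sum|a_k|^{r'})^{1/r'}\theta_1$, and $a\mapsto\|\theta_1\|_{p'}^{-1}\sum a_k\theta_k$ extends to an isometric embedding of $\ell^{r'}$ into $L^{p'}[0,1]$. Applying it pointwise, we embed $L^{p'}(Y';\ell^{r'})$ isometrically into $L^{p'}(Y';L^{p'}[0,1])=L^{p'}(Y'\times[0,1])$ for every $\sigma$-finite $Y'$. For reflexive $Z$ one has $L^{p'}(Y';Z)^*=L^p(Y';Z^*)$, so the adjoint of the embedding is a map $L^p(Y'\times[0,1])\to L^p(Y';\ell^r)$. It restricts functionals to a subspace, and by Hahn–Banach it is a metric surjection. Thus $L^p(Y';\ell^r)\in\mathcal{QL}^p$; the same holds with $\ell^r(W)$ in place of $\ell^r$.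

Now $L^p(Y;E')$ is isometric to a closed subspace of $L^p(Y\times W;\ell^r(W))$, a subspace of a quotient of an $L^p$-space, so it lies in $\mathcal{QSL}^p$ by the remark after the definition of the classes. If $p=4$, then $r=2$ and $\ell^2\subseteq L^4[0,1]$ isometrically by Gaussians, so $L^4(Y;E')\subseteq L^4(Y\times W;\ell^2(W))\subseteq L^4(Y\times W\times[0,1])$. $\square$

The group and vectors we need are as follows. $\mathrm{Aut}(T)$ is distance-transitive, and there are countably many pairs of vertices, so there is a countable subgroup of $\mathrm{Aut}(T)$ that is transitive on ordered pairs at distance $1$ and on ordered pairs at distance $2$: choose one automorphism for each two pairs at equal distance $1$ or $2$, and generate. Let $\Gamma\le\mathrm{Isom}(E)$ be the countable group generated by this subgroup and the single-coordinate sign changes. Fix $o,o',o''\in V$ with $d(o,o')=2$, $d(o,o'')=1$, and put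
$$\xi_1=e_o,\qquad\xi_2=2^{-1/p}(e_o+e_{o'}),\qquad\xi_3=c^{-1}(e_o+e_{o''}),\qquad O=\Gamma\xi_1\cup\Gamma\xi_2\cup\Gamma\xi_3 .$$
These are unit vectors by (6), and $O$ contains all $e_v$, all $2^{-1/p}(e_v\pm e_w)$ with $d(v,w)=2$, and all $c^{-1}(e_v+e_w)$ with $d(v,w)=1$.

## 6. No equivariant copy of the tree vectors in $L^p$

**Proposition 7.** There do not exist a measure space $(X,\mu)$, a map $x\mapsto\hat x$ from $O$ to the unit sphere of $L^p(X,\mu)$, and surjective linear isometries $T_\gamma$ $(\gamma\in\Gamma)$ of $L^p(X,\mu)$ such that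
$$\langle\hat x,\hat y^*\rangle=\langle x,y^*\rangle,\qquad T_\gamma\hat x=\widehat{\gamma x}\qquad(x,y\in O,\ \gamma\in\Gamma). \tag{7}$$

*Proof.* Suppose they exist, and write $u_v=\hat e_v$.

**Step 1: vertices at distance two become disjoint functions.** If $d(v,w)=2$, apply Lemma 5 to $x\mapsto\hat x$ with $\zeta=e_v$, $\zeta'=e_w$, $\eta=2^{-1/p}(e_v+e_w)$, $\eta'=2^{-1/p}(e_v-e_w)$, all in $O$. So $u_v,u_w$ are disjoint.

**Step 2: adjacent vertices must overlap noticeably.** This step bounds $\|u_v+u_w\|$ from below. Let $d(v,w)=1$ and $q=c^{-1}(e_v+e_w)\in O$. By (7),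
$$\|u_v+u_w\|\ge|\langle u_v+u_w,\hat q^*\rangle|=\langle e_v+e_w,q^*\rangle=c\,\langle q,q^*\rangle=c,$$
that is, $\|u_v+u_w\|^p\ge2+\frac1{\sqrt{m-1}}$.

**Step 3: by symmetry the overlap is at most $1/m$ on both sides.** This is the mass transport. For adjacent $v,w$ let $\nu_v(w)=\int_{\{u_w\ne0\}}|u_v|^p\,d\mu$ be the mass that $u_v$ has on the support of $u_w$. If $\gamma\in\Gamma$ is an automorphism, (4) with $T=T_\gamma$, $f=u_v$, $g=u_w$ and (7) give $\nu_{\gamma v}(\gamma w)=\nu_v(w)$. Since $\Gamma$ contains automorphisms that are transitive on ordered adjacent pairs, $\nu_v(w)=\nu$ is one constant; in particular $\nu_v(w)=\nu_w(v)$. The $m$ neighbors of $v$ are pairwise at distance $2$, so by Step 1 their functions have disjoint supports, and $m\nu=\sum_{w\sim v}\nu_v(w)\le\|u_v\|^p=1$. So $\nu\le\frac1m$.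

**Step 4: so adjacent vertices overlap too little.** This step bounds $\|u_v+u_w\|$ from above. Let $v,w$ be adjacent and $\Theta=\{u_vu_w\ne0\}$. Then $\int_\Theta|u_v|^p=\nu_v(w)=\nu$ and $\int_\Theta|u_w|^p=\nu_w(v)=\nu$. Off $\Theta$ we have $|u_v+u_w|^p=|u_v|^p+|u_w|^p$; on $\Theta$ use $|a+b|^p\le2^{p-1}(|a|^p+|b|^p)$. Hence
$$\|u_v+u_w\|^p\le2(1-\nu)+2^{p-1}\cdot2\nu\le2+2^p\nu\le2+\frac{2^p}m .$$

**Step 5: comparison.** Steps 2 and 4 give $\frac1{\sqrt{m-1}}\le\frac{2^p}m$. But $m\ge4^p$ means $2^p\le\sqrt m$, so $\frac{2^p}m\le\frac1{\sqrt m}<\frac1{\sqrt{m-1}}$, a contradiction. $\square$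

(For $p=4$ and $m=256$ the two sides are $1/\sqrt{255}\approx0.0626$ and $16/256=0.0625$.)

## 7. From equal norms to a common matrix coefficient

Proposition 7 is about vectors; the theorem is about norms of $f$. The bridge is convexity: if the norms agree, then a coefficient of a $\mathcal{QSL}^p$-representation must itself be a coefficient of an $L^p$-representation.

**Lemma 8.** Let $1<p<\infty$, $F$ a countable discrete group, $\rho$ a representation of $F$ on $E\in\mathcal{QSL}^p$, $\xi\in E$ a unit vector and $\varphi(\gamma)=\langle\rho(\gamma)\xi,\xi^*\rangle$. If $\|\pi_\rho(f)\|\le\|f\|_{\mathcal L^p}$ for all $f\in\ell^1(F)$, then there are a representation $\sigma$ of $F$ on an $L^p$-space and a unit vector $u$ in it with $\varphi(\gamma)=\langle\sigma_\gamma u,u^*\rangle$ for all $\gamma$.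

*Proof.* Let $C\subseteq\ell^\infty(F)=\ell^1(F)^*$ be the set of functions $\gamma\mapsto\langle\sigma_\gamma u,\eta\rangle$, with $\sigma$ a representation of $F$ on an $L^p$-space $L$, $u\in L$, $\eta\in L^*$, $\|u\|,\|\eta\|\le1$. It lies in the unit ball and is invariant under multiplication by unimodular scalars. We show that $C$ is convex and weak\*-closed and then separate.

**Step 1: $C$ is convex.** Given two elements and $t\in[0,1]$, use $\sigma_1\oplus\sigma_2$ on the $\ell^p$-sum of the two spaces, with the vector $t^{1/p}u_1\oplus(1-t)^{1/p}u_2$ and the functional $t^{1/p'}\eta_1\oplus(1-t)^{1/p'}\eta_2$. Both have norm at most $1$, and the coefficient is $t\varphi_1+(1-t)\varphi_2$.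

**Step 2: $C$ is weak\*-closed.** The unit ball of $\ell^\infty(F)$ is weak\*-compact and metrizable, since $\ell^1(F)$ is separable. So it suffices to take $\varphi_n=\langle\sigma_n(\cdot)u_n,\eta_n\rangle\in C$ on spaces $L_n$ with $\varphi_n\to\psi$ pointwise, and to show $\psi\in C$. Let $L=\prod_{\mathcal U}L_n$ be the ultraproduct along a free ultrafilter $\mathcal U$ on $\mathbb N$: bounded sequences $(x_n)$ with $x_n\in L_n$, modulo those with $\lim_{\mathcal U}\|x_n\|=0$, normed by $\|[x_n]\|=\lim_{\mathcal U}\|x_n\|$. We claim that $L$ is an $L^p$-space.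

The classes of sequences of real functions form a real Banach lattice $L^{\mathbb R}$ with the coordinatewise operations, which are well defined because $|x\vee y-x'\vee y'|\le|x-x'|+|y-y'|$. Clearly $L=L^{\mathbb R}+iL^{\mathbb R}$. The modulus of $[x_n]$, that is, the supremum of $\mathrm{Re}(e^{-i\theta}[x_n])$ over $\theta$, is $[|x_n|]$: this is an upper bound, and for $k$ equally spaced angles the maximum of $\mathrm{Re}(e^{-i\theta}x_n)$ is at least $\cos(\pi/k)|x_n|$, so every upper bound is at least $\cos(\pi/k)[|x_n|]$, for every $k$. As $\|[x_n]\|=\|[|x_n|]\|$, $L$ is the complexification of $L^{\mathbb R}$. If $[x_n],[y_n]\ge0$ are disjoint, with $x_n,y_n\ge0$, then $z_n=x_n\wedge y_n$ satisfies $[z_n]=0$, and $x_n-z_n$, $y_n-z_n$ are disjoint representatives, so $\|x+y\|^p=\|x\|^p+\|y\|^p$ for the classes. By the Kakutani–Bohnenblust theorem (a Banach lattice whose norm is $p$-additive on disjoint elements is isometrically lattice isomorphic to some $L^p(\mu)$), $L^{\mathbb R}$ is a real $L^p$-space and $L$ is an $L^p$-space.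

Put $\sigma_\gamma[x_n]=[\sigma_n(\gamma)x_n]$, $u=[u_n]$ and $\langle[x_n],\eta\rangle=\lim_{\mathcal U}\langle x_n,\eta_n\rangle$. Then $\sigma$ is a representation, $\|u\|,\|\eta\|\le1$, and $\langle\sigma_\gamma u,\eta\rangle=\lim_{\mathcal U}\varphi_n(\gamma)=\psi(\gamma)$. So $\psi\in C$.

**Step 3: separation.** If $\varphi\notin C$, Hahn–Banach for the weak\*-topology gives $f\in\ell^1(F)$ with
$$\mathrm{Re}\sum_\gamma f(\gamma)\varphi(\gamma)>\sup_{\psi\in C}\mathrm{Re}\sum_\gamma f(\gamma)\psi(\gamma)=\|f\|_{\mathcal L^p};$$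
the equality holds because $\sum_\gamma f(\gamma)\langle\sigma_\gamma u,\eta\rangle=\langle\pi_\sigma(f)u,\eta\rangle$ and $C$ is invariant under unimodular scalars. But the left side is at most $|\langle\pi_\rho(f)\xi,\xi^*\rangle|\le\|\pi_\rho(f)\|\le\|f\|_{\mathcal L^p}$, a contradiction. So $\varphi=\langle\sigma_{\cdot}u,\eta\rangle$ with $\|u\|,\|\eta\|\le1$. Finally $\varphi(e)=1$ forces $\|u\|=\|\eta\|=1$ and $\eta=u^*$. $\square$

The cardinality restriction does no harm here: for countable $F$, separable $L^p$-spaces suffice to compute $\|f\|_{\mathcal L^p}$. A separable subset of an $L^p$-space lies in a separable closed sublattice; alternating "generated closed sublattice" and "translates under $F$" and taking the closed union, one gets a separable $F$-invariant closed sublattice, again an $L^p$-space by the theorem just quoted.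

## 8. Three vectors carried by one

Lemma 8 transports one vector $\xi$ and its orbit. Proposition 7 needs three orbits, those of $\xi_1,\xi_2,\xi_3$. Putting the three side by side gives one vector, but then the copy $u$ in $L^p(X)$ is a single function, and we must find inside it three pieces that belong to $\xi_1,\xi_2,\xi_3$. The only cutting tool is Lemma 5. It cuts a vector into two pieces of equal mass, and it requires both pieces, rescaled to norm one, to be in the orbit. So we enlarge the group by isometries that move $\xi$ onto halves of itself.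

Let $\tilde E=L^p(\mathbb R;E)$, which is in $\mathcal{QSL}^p$ by Lemma 6. Let $I=[0,1)$ and $I_i=[\frac{i-1}3,\frac i3)$ for $i=1,2,3$, with left half $I_i^0$ and right half $I_i^1$. Let $P=\{1,2,3\}\times\{0,1\}$ and $S=\{\pm1\}^P$. Put $\xi=\sum_i1_{I_i}\otimes\xi_i$. Then $\|\xi\|=1$ and
$$\langle g,\xi^*\rangle=\sum_{i=1}^3\int_{I_i}\langle g(s),\xi_i^*\rangle\,ds, \tag{8}$$
because the right side has value $1$ at $\xi$ and is at most $\int_I\|g(s)\|ds\le\|g\|$ in absolute value by Hölder. Consider the following surjective isometries of $\tilde E$.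

- The single-coordinate sign changes and the automorphisms from the chosen countable subgroup, acting fiberwise. They generate a copy of $\Gamma$, acting fiberwise.
- $\chi_s$ for $s\in S$: multiplication by $s_{(i,j)}$ on $I_i^j$ and by $1$ off $I$.
- $h_i$ for $i=1,2,3$: exchange $I_1$ and $I_i$ by translation; $h_1=\mathrm{id}$.
- $t_\varepsilon$ for $\varepsilon\in\{0,1\}^3$. Put $\bar\varepsilon=1-\varepsilon$ and $U_\varepsilon=\bigcup_iI_i^{\varepsilon_i}$, so $I=U_\varepsilon\sqcup U_{\bar\varepsilon}$. Let $\tau$ be the bijection of $\mathbb R$ that maps each $I_i$ affinely onto $I_i^{\varepsilon_i}$, is the identity on $(-\infty,0)$, translates the three consecutive intervals of length $\frac16$ in $[1,\frac32)$ onto the three intervals $I_i^{\bar\varepsilon_i}$, and is $s\mapsto s-\frac12$ on $[\frac32,\infty)$. Let $(t_\varepsilon g)(\tau(s))=\tau'(s)^{-1/p}g(s)$.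

The substitution $y=\tau(s)$ shows that $t_\varepsilon$ is an isometry. On $I_i^{\varepsilon_i}$ the weight is $(\frac12)^{-1/p}=2^{1/p}$, and on $U_{\bar\varepsilon}$ and off $I$ the function $t_\varepsilon\xi$ takes its values from outside $I$, where $\xi=0$. So
$$t_\varepsilon\xi=2^{1/p}\,1_{U_\varepsilon}\xi . \tag{9}$$

The list is countable. Let $\mathcal G\le\mathrm{Isom}(\tilde E)$ be the group it generates. Let $F$ be a free group of countably infinite rank, $\theta\colon F\to\mathcal G$ the surjective homomorphism sending a free basis onto the list, and $\pi\colon\ell^1(F)\to\mathcal B(\tilde E)$ the integrated form of $\theta$.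

**Proposition 9.** Let $p\ge4$. There is $f\in\ell^1(F)$ with $\|\pi(f)\|>\|f\|_{\mathcal L^p}$.

## 9. Recovering the three orbits inside $L^p$: proof of Proposition 9

Suppose not. Lemma 8 gives a representation $\sigma$ of $F$ on some $L^p(X,\mu)$ and a unit vector $u$ with $\langle\theta(\gamma)\xi,\xi^*\rangle=\langle\sigma_\gamma u,u^*\rangle$ for all $\gamma\in F$. We will construct what Proposition 7 forbids.

**Step 1: the coefficient gives a map on the orbit.** Let $O_0=\mathcal G\xi$. If $\theta(\gamma)\xi=\theta(\delta)\xi$, then $\langle\sigma_{\delta^{-1}\gamma}u,u^*\rangle=\langle\theta(\delta^{-1}\gamma)\xi,\xi^*\rangle=1$, so $\sigma_{\delta^{-1}\gamma}u=u$ by strict convexity, i.e. $\sigma_\gamma u=\sigma_\delta u$. So $\hat u(\theta(\gamma)\xi):=\sigma_\gamma u$ is well defined on $O_0$. It satisfies $\sigma_\gamma\hat u(\eta)=\hat u(\theta(\gamma)\eta)$, and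
$$\langle\hat u(\eta),\hat u(\zeta)^*\rangle=\langle\eta,\zeta^*\rangle\qquad(\eta,\zeta\in O_0), \tag{10}$$
because for $\eta=\theta(\gamma)\xi$ and $\zeta=\theta(\delta)\xi$ the left side is $\langle\sigma_\gamma u,u^*\circ\sigma_\delta^{-1}\rangle=\langle\sigma_{\delta^{-1}\gamma}u,u^*\rangle$ and the right side is $\langle\theta(\delta^{-1}\gamma)\xi,\xi^*\rangle$. If $\eta$ and $-\eta$ are both in $O_0$, then $\langle-\hat u(-\eta),\hat u(\eta)^*\rangle=-\langle-\eta,\eta^*\rangle=1$, so $\hat u(-\eta)=-\hat u(\eta)$.

**Step 2: each cut $U_\varepsilon\sqcup U_{\bar\varepsilon}$ of $I$ is visible in $X$.** Write $w_s=\hat u(\chi_s\xi)$ for $s\in S$; so $w_{\mathbf 1}=u$. Since $\xi$ lives on $I$, $\chi_{-s}\xi=-\chi_s\xi$, hence $w_{-s}=-w_s$. For $\varepsilon\in\{0,1\}^3$ let $P_\varepsilon=\{(i,\varepsilon_i):i=1,2,3\}$, so that $P=P_\varepsilon\sqcup P_{\bar\varepsilon}$. By (9),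
$$\zeta_{s,\varepsilon}:=\chi_st_\varepsilon\xi=2^{1/p}\,1_{U_\varepsilon}\chi_s\xi\in O_0,$$
which depends only on $s|_{P_\varepsilon}$. Now $\chi_s\xi=2^{-1/p}(\zeta_{s,\varepsilon}+\zeta_{s,\bar\varepsilon})$, while $2^{-1/p}(\zeta_{s,\varepsilon}-\zeta_{s,\bar\varepsilon})=\chi_{s'}\xi\in O_0$ with $s'=s$ on $P_\varepsilon$ and $s'=-s$ on $P_{\bar\varepsilon}$. Lemma 5 gives
$$w_s=2^{-1/p}\big(\hat u(\zeta_{s,\varepsilon})+\hat u(\zeta_{s,\bar\varepsilon})\big)\quad\text{with disjoint summands.}$$
Since $s|_{P_\varepsilon}$ and $s|_{P_{\bar\varepsilon}}$ can be prescribed independently, $\hat u(\zeta_{s,\varepsilon})$ and $\hat u(\zeta_{s'',\bar\varepsilon})$ are disjoint for all $s,s''\in S$. With $\Omega_\varepsilon=\bigcup_s\{\hat u(\zeta_{s,\varepsilon})\ne0\}$ we therefore have, up to null sets: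

- $\Omega_\varepsilon\cap\Omega_{\bar\varepsilon}=\emptyset$, and all $w_s$ vanish off $\Omega_\varepsilon\cup\Omega_{\bar\varepsilon}$;
- on $\Omega_\varepsilon$ the function $w_s=2^{-1/p}\hat u(\zeta_{s,\varepsilon})$ depends only on $s|_{P_\varepsilon}$, and on $\Omega_{\bar\varepsilon}$ it depends only on $s|_{P_{\bar\varepsilon}}$.

**Step 3: four cuts isolate one half-interval at almost every point.** A single interval $I_i$ is not one of the sets $U_\varepsilon$, so we combine cuts. Take $\varepsilon=(0,0,0)$ and $\varepsilon=\mathbf 1_{\{i\}}$ for $i=1,2,3$. For a.e. $x\in X$ the function $k_x(s)=w_s(x)$ on $S$ depends, for each of these four $\varepsilon$, only on the coordinates in $P_\varepsilon$ or only on those in $P_{\bar\varepsilon}$. A function on a product that depends only on the coordinates in $A$, and also only on those in $B$, depends only on those in $A\cap B$: if $s,t$ agree on $A\cap B$, let $q$ equal $s$ on $A$ and $t$ off $A$; then $q$ agrees with $s$ on $A$ and with $t$ on $B$, so the values at $s,q,t$ are equal. Hence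 $k_x$ depends only on the coordinates in the intersection $R_x$ of the four chosen sets.

The choice for $(0,0,0)$ is $P^j=\{(1,j),(2,j),(3,j)\}$ for some $j\in\{0,1\}$. The two candidates for $\mathbf 1_{\{i\}}$ are $\{(i,1)\}\cup\{(i',0):i'\ne i\}$ and $\{(i,0)\}\cup\{(i',1):i'\ne i\}$; whichever is chosen, its intersection with $P^j$ is $\{(i,j)\}$ or $P^j\setminus\{(i,j)\}$. If the first occurs for some $i$, then $|R_x|\le1$. Otherwise all three elements of $P^j$ are removed and $R_x=\emptyset$. Now $k_x(-s)=-k_x(s)$, so $R_x=\emptyset$ would make $k_x$ constant and odd, hence $0$. So if $k_x\ne0$, then $R_x$ is a single $(i,j)$, and by oddness $k_x(s)=s_{(i,j)}k_x(\mathbf 1)=s_{(i,j)}u(x)$.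

**Step 4: the function $u$ splits into three pieces of mass $\frac13$.** Let $\chi^{(i)}$ denote $\chi_s$ with $s=-1$ at $(i,0),(i,1)$ and $s=1$ elsewhere, and put $W_i=\{x:u(x)\ne0,\ \hat u(\chi^{(i)}\xi)(x)=-u(x)\}$. If $u(x)\ne0$ and $R_x=\{(i',j)\}$, then $\hat u(\chi^{(i)}\xi)(x)$ is $-u(x)$ for $i=i'$ and $u(x)$ for $i\ne i'$; where $u=0$, all $w_s$ are $0$. So, up to null sets, $\{u\ne0\}=W_1\sqcup W_2\sqcup W_3$ and
$$\hat u(\chi^{(i)}\xi)=(1-2\cdot1_{W_i})u,\qquad a_i:=1_{W_i}u=\tfrac12\big(\hat u(\xi)-\hat u(\chi^{(i)}\xi)\big).$$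
By (10) and (8),
$$\|a_i\|^p=\langle a_i,u^*\rangle=\tfrac12\big(1-\langle\chi^{(i)}\xi,\xi^*\rangle\big)=\tfrac12\big(1-\tfrac13\big)=\tfrac13 .$$
The norming functional of the first formula is $\hat u(\chi^{(i)}\xi)^*=(1-2\cdot1_{W_i})u^*$, so $1_{W_i}u^*=\frac12(\hat u(\xi)^*-\hat u(\chi^{(i)}\xi)^*)$, and from $w^*=|w|^{p-2}\bar w$,
$$(3^{1/p}a_i)^*=3^{1/p'}1_{W_i}u^*=3^{1/p'}\cdot\tfrac12\big(\hat u(\xi)^*-\hat u(\chi^{(i)}\xi)^*\big).$$
It matters that both the piece and its norming functional are combinations of orbit data, since (10) speaks only about those.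

**Step 5: the pieces are moved to a common place and spread by $\Gamma$.** The piece $a_i$ corresponds to $1_{I_i}\otimes\xi_i$; to compare different $i$ we move it to $I_1$. Let $v_i$ be the image of the unit vector $3^{1/p}a_i$ under $\sigma$ at a lift of $h_i$ to $F$. By Step 1 and $(Ux)^*=x^*\circ U^{-1}$,
$$v_i=3^{1/p}\tfrac12\big(\hat u(h_i\xi)-\hat u(h_i\chi^{(i)}\xi)\big),\qquad v_i^*=3^{1/p'}\tfrac12\big(\hat u(h_i\xi)^*-\hat u(h_i\chi^{(i)}\xi)^*\big).$$
In $\tilde E$ we have $\frac12(h_i\xi-h_i\chi^{(i)}\xi)=h_i(1_{I_i}\otimes\xi_i)=1_{I_1}\otimes\xi_i$. By (8), $\frac12(\xi^*-\xi^*\circ\chi^{(i)})$ is $g\mapsto\int_{I_i}\langle g(s),\xi_i^*\rangle ds$, so $\frac12((h_i\xi)^*-(h_i\chi^{(i)}\xi)^*)$ is $g\mapsto\int_{I_1}\langle g(s),\xi_i^*\rangle ds$.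

Let $\gamma,\delta\in\Gamma$ with arbitrary lifts $\tilde\gamma,\tilde\delta\in F$. Expand $\langle\sigma_{\tilde\gamma}v_i,(\sigma_{\tilde\delta}v_j)^*\rangle$ into four pairings of vectors $\hat u(\cdot)$ with functionals $\hat u(\cdot)^*$, replace each by the pairing in $\tilde E$ using (10), and collect the terms again:
$$\langle\sigma_{\tilde\gamma}v_i,(\sigma_{\tilde\delta}v_j)^*\rangle=3^{1/p+1/p'}\int_{I_1}\langle\gamma\xi_i,(\delta\xi_j)^*\rangle\,ds=\langle\gamma\xi_i,(\delta\xi_j)^*\rangle . \tag{11}$$
If $\gamma\xi_i=\delta\xi_j$, then (11) is $1$, so $\sigma_{\tilde\gamma}v_i=\sigma_{\tilde\delta}v_j$ by strict convexity. Hence $\hat x:=\sigma_{\tilde\gamma}v_i$ for $x=\gamma\xi_i\in O$ is well defined: it depends neither on the lift nor on the way of writing $x$. Its values are unit vectors.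

**Step 6: contradiction.** For $\gamma\in\Gamma$ choose one lift $\tilde\gamma$ and put $T_\gamma=\sigma_{\tilde\gamma}$. If $x=\delta\xi_i$, then $T_\gamma\hat x=\sigma_{\tilde\gamma\tilde\delta}v_i$, and $\tilde\gamma\tilde\delta$ is a lift of $\gamma\delta$, so $T_\gamma\hat x=\widehat{\gamma x}$. Together with (11) this is exactly (7), contradicting Proposition 7. $\square$

## 10. Larger groups, dual exponents, and the proof of Theorem 1

The next lemma carries the gap from $F$ to any discrete group containing $F$.

**Lemma 10.** Let $1<p<\infty$, let $H$ be a subgroup of a discrete group $G$, $f\in\ell^1(H)\subseteq\ell^1(G)$ and $\mathcal E\in\{\mathcal L^p,\mathcal{SL}^p,\mathcal{QL}^p,\mathcal{QSL}^p\}$. Then $\|f\|_{\mathcal E,G}=\|f\|_{\mathcal E,H}$.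

*Proof.* Restricting representations of $G$ to $H$ gives $\le$. For $\ge$ we induce. Let $\rho$ be a representation of $H$ on $E\in\mathcal E$. Let $G$ act by left translation on the space of functions $\phi\colon G\to E$ with $\phi(gh)=\rho(h^{-1})\phi(g)$ for $h\in H$ and $\sum_{gH}\|\phi(g)\|^p<\infty$. The summand depends only on the coset, so this is an isometric representation, and choosing coset representatives identifies the space with $\ell^p(G/H;E)$. That space is in $\mathcal E$, since for an index set $J$ we have $\ell^p(J;L^p(X))=L^p(J\times X)$, subspaces pass to subspaces, and $\ell^p(J;M/N)=\ell^p(J;M)/\ell^p(J;N)$ isometrically. The functions supported on $H$ form an $H$-invariant subspace, isometric to $E$ via $\phi\mapsto\phi(e)$, and $(h\phi)(e)=\phi(h^{-1})=\rho(h)\phi(e)$. So $H$ acts there by a copy of $\rho$, and the norm of $f$ in the induced representation is at least $\|\pi_\rho(f)\|$. $\square$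

Duality takes care of the small exponents.

**Lemma 11.** Let $1<p<\infty$, $G$ discrete, and $\check f(g)=f(g^{-1})$. Then $\|f\|_{\mathcal{QSL}^p}=\|\check f\|_{\mathcal{QSL}^{p'}}$, $\|f\|_{\mathcal L^p}=\|\check f\|_{\mathcal L^{p'}}$ and $\|f\|_{\mathcal{QL}^p}=\|\check f\|_{\mathcal{SL}^{p'}}$.

*Proof.* For $\rho$ on $E$ let $\rho^*(g)=\rho(g^{-1})^*$ on $E^*$, a representation. Then $\pi_\rho(f)^*=\sum_gf(g)\rho(g)^*=\sum_gf(g)\rho^*(g^{-1})=\pi_{\rho^*}(\check f)$, so the two operators have equal norm. Duality exchanges $\mathcal L^p\leftrightarrow\mathcal L^{p'}$; it exchanges $\mathcal{SL}^p\leftrightarrow\mathcal{QL}^{p'}$ for all $1<p<\infty$, since $M^*=L^*/M^\perp$ and $(L/N)^*=N^\perp$; and it exchanges $\mathcal{QSL}^p\leftrightarrow\mathcal{QSL}^{p'}$, since $(M/N)^*=N^\perp/M^\perp$. This gives "$\le$" in each line, and as all spaces are reflexive and $\check{\check f}=f$, the same argument gives "$\ge$". $\square$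

*Proof of Theorem 1.* Let $p\ge4$. Since $\tilde E\in\mathcal{QSL}^p$, Proposition 9 gives $f\in\ell^1(F)$ with $\|f\|_{\mathcal{QSL}^p}\ge\|\pi(f)\|>\|f\|_{\mathcal L^p}$. A non-abelian free group contains a free subgroup of countably infinite rank, so $G$ contains a subgroup isomorphic to $F$, and by Lemma 10 both norms of $f$ are the same over $F$ and over $G$.

Let $1<p\le\frac43$. Then $p'\ge4$. The case just treated gives $f$ with $\|f\|_{\mathcal{QSL}^{p'}}>\|f\|_{\mathcal L^{p'}}$, and Lemma 11 gives $\|\check f\|_{\mathcal{QSL}^p}>\|\check f\|_{\mathcal L^p}$. $\blacksquare$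

For $G=F_2$ and $p=5$, say, $p$ is neither some $2n$ nor some $\frac{2n}{2n-1}$ with $n\ge2$, and the theorem answers the question of Section 2 in the negative.

## 11. Tensor powers over direct sums: proof of Theorem 2

**Part (a).** The purpose is to raise the ratio of the two norms to the $n$-th power by letting $n$ commuting copies of $F$ act on an $n$-fold power of the construction. By Lemmas 10 and 11 we may take $p\ge4$ and $G=\bigoplus_{k\in\mathbb N}H_k$ with $H_k\cong F$ as in Section 8, because this group embeds in $\bigoplus_{\mathbb N}F_2$. Take $f$ as in Proposition 9, a number $\lambda$ with $\|f\|_{\mathcal L^p}<\lambda<\|\pi(f)\|$, and a unit vector $\xi_0\in\tilde E$ with $\|\pi(f)\xi_0\|\ge\lambda$. Let $f^{(k)}$ be the copy of $f$ on $H_k$ and $f_n=f^{(1)}*\dots*f^{(n)}$.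

**Step 1: the $L^p$-norm is at most the $n$-th power.** For a representation $\sigma$ of $G$ on an $L^p$-space, $\pi_\sigma(f_n)=\prod_{k\le n}\pi_\sigma(f^{(k)})$, and each factor has norm at most $\|f\|_{\mathcal L^p}$, as one sees by restricting $\sigma$ to $H_k$. Hence $\|f_n\|_{\mathcal L^p}\le\|f\|_{\mathcal L^p}^n$.

**Step 2: the power space.** On $\ell^p(V^n)$ put
$$N_n(x)^p=\sum_{j\in V^n}\Big(\sum_{v\in V^n}|x_v|^r\prod_kZ_{v_k}(j_k)\Big)^2=\sum_{v,w\in V^n}|x_v|^r|x_w|^r\prod_kK(v_k,w_k).$$
As for $N$, this is the norm of $\big((x_v\prod_kZ_{v_k}(j_k)^{1/r})_v\big)_j$ in $\ell^p(V^n;\ell^r(V^n))$. The diagonal terms give $N_n(x)\ge\|x\|_p$. From $2ab\le a^2+b^2$ and $\sum_w\prod_kK(v_k,w_k)=(1+\kappa m)^n$ we get $N_n(x)^p\le(1+\kappa m)^n\|x\|_p^p$. So $E_n=(\ell^p(V^n),N_n)$ is a Banach space, and $\tilde E_n=L^p(\mathbb R^n;E_n)\in\mathcal{QSL}^p$ by Lemma 6 with $W=V^n$.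

**Step 3: commuting actions.** View elements of $\tilde E_n$ as functions of $(s_k,v_k)_{k\le n}$, with
$$\|g\|^p=\int_{\mathbb R^n}\sum_{v,w\in V^n}|g(s,v)|^r|g(s,w)|^r\prod_kK(v_k,w_k)\,ds .$$
Each listed generator of $\mathcal G$ is a weighted composition operator on functions on $\mathbb R\times V$: a tree automorphism, a sign change of one vertex coordinate, multiplication by a sign function of $s$, or a nonsingular map of $\mathbb R$ with its Jacobian weight. Let it act on the variables $(s_k,v_k)$ for one $k$. An automorphism preserves $K(v_k,w_k)$; sign factors do not change $|g|$; and a map of the variable $s_k$ with its weight preserves the integral by substitution. So we get a surjective isometry of $\tilde E_n$. Since $F$ is free on the basis mapped to these generators, no relations have to be checked, and this defines an isometric representation of $H_k$ on $\tilde E_n$ for each $k\le n$. Actions in different coordinates commute. Letting $H_k$ act trivially for $k>n$, we get a representation $\rho_n$ of $G$; let $\pi_n$ be its integrated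 form.

**Step 4: product vectors.** For $g_1,\dots,g_n\in\tilde E$ the function $\bigotimes_kg_k=\prod_kg_k(s_k,v_k)$ has norm $\prod_k\|g_k\|$, because the sum and integral defining the norm factor. An element $\gamma\in H_k\cong F$ with $k\le n$ replaces $g_k$ by $\theta(\gamma)g_k$: this is true for generators and their inverses, hence for all words. Therefore
$$\pi_n(f_n)\,\xi_0^{\otimes n}=\sum_{\gamma_1,\dots,\gamma_n\in F}\Big(\prod_kf(\gamma_k)\Big)\bigotimes_k\theta(\gamma_k)\xi_0=(\pi(f)\xi_0)^{\otimes n},$$
where the series converges absolutely and $\bigotimes$ is multilinear and continuous in each factor. The right side has norm at least $\lambda^n$, and $\xi_0^{\otimes n}$ is a unit vector.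

**Step 5: conclusion.** Altogether
$$\|f_n\|_{\mathcal{QSL}^p}\ge\lambda^n,\qquad\|f_n\|_{\mathcal L^p}\le\|f\|_{\mathcal L^p}^n,\qquad\lambda>\|f\|_{\mathcal L^p}.$$
So no constant $C$ satisfies $\|\cdot\|_{\mathcal{QSL}^p}\le C\|\cdot\|_{\mathcal L^p}$ on $\ell^1(G)$. The canonical map is not bounded below, and it is not a topological isomorphism.

**Part (b).** Let $p=4$. Then $r=2$, and by Lemma 6 the spaces $\tilde E$ and $\tilde E_n$ belong to $\mathcal{SL}^4$, not only to $\mathcal{QSL}^4$. So Proposition 9 gives $\|f\|_{\mathcal{SL}^4}\ge\|\pi(f)\|>\|f\|_{\mathcal L^4}$ over $F$, and Lemma 10, which covers $\mathcal{SL}^4$, carries this to every discrete $G\supseteq F_2$. In the same way the argument of part (a) gives $\|f_n\|_{\mathcal{SL}^4}\ge\lambda^n$ over $\bigoplus_kH_k$, hence over every discrete $G\supseteq\bigoplus_{\mathbb N}F_2$. This proves the claims about $F^4_{\rm S}(G)\to F^4(G)$. The claims about $F^{4/3}_{\rm Q}(G)\to F^{4/3}(G)$ follow by applying Lemma 11 with $p=\frac43$: $\|f\|_{\mathcal{QL}^{4/3}}=\|\check f\|_{\mathcal{SL}^4}$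 and $\|f\|_{\mathcal L^{4/3}}=\|\check f\|_{\mathcal L^4}$. $\blacksquare$
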